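\title{Smooth periodic waves of every height in a bidirectional Whitham system, and their limits of infinite height}

\begin{abstract}
We study even periodic traveling waves of the bidirectional Whitham (full-dispersion shallow water) system. For every period we prove the conjecture that the primary global bifurcation branch carries smooth waves of arbitrarily large height and has no peaked or cusped wave as a limit. We also describe the branch: the speed stays in a compact subset of $(0,1)$, the profiles are strictly monotone between crest and trough, every waveheight occurs, and compactness is lost only through convergence, away from the crests, to waves of infinite height that behave like $(c^2/\sqrt3)^{1/3}|x|^{-1/3}$ at the crest. The central tool is a pointwise bound that comes from using the slope of a monotone wave as a positive weight in a Schur test. It is combined with a degree argument and with a rigidity statement for a convolution equation obtained by blow-up.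
\end{abstract}

\section{Introduction}

\subsection{The problem}

The bidirectional Whitham (full-dispersion shallow water) system is
\[
u_t+\mathcal{K}\eta_x+uu_x=0,\qquad \eta_t+u_x+(\eta u)_x=0,
\]
where $\mathcal{K}$ is the Fourier multiplier with symbol $\tanh(\xi)/\xi$ (equal to $1$ at $\xi=0$). A traveling wave $(u,\eta)(x,t)=(\phi,\psi)(x-ct)$ satisfies
\[
-c\phi'+\mathcal{K}\psi'+\phi\phi'=0,\qquad -c\psi'+\phi'+(\psi\phi)'=0 .
\]
We integrate both equations and set the constants of integration to zero. The second equation gives $\phi=c\psi/(1+\psi)$, and the first becomes the scalar \emph{profile equation}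
\begin{equation}\label{eq:profile}
\mathcal{K}\psi=\frac{c^2\psi}{1+\psi}-\frac{c^2\psi^2}{2(1+\psi)^2}=:g(c,\psi).
\end{equation}

Fix a wave number $\kappa>0$ and let $L=\pi/\kappa$ be the half-period. Let $X$ be the space of continuous, even, $2L$-periodic real functions with the supremum norm $\|\cdot\|$, and let $Z=(0,\infty)\times X$. An \emph{admissible solution} is a pair $(c,\psi)\in Z$ with $1+\psi>0$ everywhere that satisfies \eqref{eq:profile}. It is \emph{nontrivial} if $\psi$ is not constant. The \emph{waveheight} of $\psi$ is $\max\psi-\min\psi$.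

The function $\psi\equiv0$ is a solution for every $c$, and the linearization of \eqref{eq:profile} about it is $\mathcal{K}\psi=c^2\psi$. On $X$ the operator $\mathcal{K}$ has the eigenfunctions $\cos(n\kappa x)$ with eigenvalues
\[
m_0=1,\qquad m_n=\frac{\tanh(n\kappa)}{n\kappa}\quad(n\ge1),
\]
so waves of minimal period $2L$ bifurcate from the trivial solution at the speed $c_0=\sqrt{m_1}<1$, with $\psi\approx\varepsilon\cos(\kappa x)$. (What we need of this statement is proved in Lemmas~\ref{lem:constlim} and~\ref{lem:bif}.) Let $\mathcal{S}$ be the closure in $Z$ of the set of nontrivial admissible solutions. The \emph{primary global bifurcation branch} $\mathcal{C}_\kappa$ is the connected component of $\mathcal{S}$ that contains $(c_0,0)$.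

A \emph{peaked or cusped wave of maximum height} for $\mathcal{C}_\kappa$ is a pair $(c_*,\psi_*)$ with $c_*\ge0$, $\psi_*\in X$, $1+\psi_*\ge0$, such that $\psi_*$ is not $C^1$ and there are $(c_j,\psi_j)\in\mathcal{C}_\kappa$ with $c_j\to c_*$ and $\psi_j\to\psi_*$ uniformly. The problem comes from the work of Claassen and Johnson \cite{CJ}: the branches have no peaked or cusped waves of maximum height, and their profiles are smooth for arbitrarily large waveheight. We take it in the following precise form.

\medskip
\noindent\textbf{Conjecture.} \emph{For every $\kappa>0$:}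
\begin{enumerate}
\item[(i)] \emph{the waveheights of the profiles in $\mathcal{C}_\kappa$ are unbounded;}
\item[(ii)] \emph{every profile in $\mathcal{C}_\kappa$ is $C^\infty$;}
\item[(iii)] \emph{no peaked or cusped wave of maximum height arises as a limit along $\mathcal{C}_\kappa$.}
\end{enumerate}

\subsection{What to expect}

Throughout, $h=1+\psi$, and we describe a solution by $\psi$ or by $h$ as convenient. Since $\psi/(1+\psi)=1-1/h$, we have $g=\frac{c^2}{2}(1-h^{-2})$, and $\mathcal{K}1=1$. So \eqref{eq:profile} reads
\begin{equation}\label{eq:E}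
\mathcal{K}h+\frac{c^2}{2h^2}=1+\frac{c^2}{2},\qquad h>0 .
\end{equation}

The symbol of $\mathcal{K}$ decays like $|\xi|^{-1}$, so $\mathcal{K}$ gains one derivative. In an equation $\mathcal{K}\psi=G(\psi)$ this gain passes to $\psi$ near every point where $G'(\psi)\ne0$, because there $G$ can be inverted smoothly. Loss of smoothness is therefore tied to the levels at which $G'$ vanishes; for $G(\psi)=c\psi-\psi^2$, say, nothing in this argument protects a wave whose crest reaches the level $c/2$. In \eqref{eq:profile} we have $\partial_\psi g=c^2h^{-3}$, which is positive for every $c>0$ and every finite $h$. The critical level has moved to infinity. One therefore guesses that bounded waves are smooth and that the branch can end only by growing without bound.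

Two points keep this guess from being a proof. First, the coefficient $c^2h^{-3}$ also degenerates as $c\to0$, and the definition above allows $c_*=0$ and a limit $1+\psi_*$ with zeros; part (iii) needs a positive lower bound for the speed along the branch. Second, for part (i) one has to exclude every other global behavior: the branch might be compact, for instance by ending at another constant state, or it might escape through $c\to0$ or $c\to\infty$ at bounded height. Once the speed is controlled, a further question appears. Averaging \eqref{eq:E} over a period shows that the mean of $h$ is less than $1+c^2/2$, so tall waves must have thin crests, and one may ask what shape they approach.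

\subsection{Results}

The spaces $L^p$ below consist of $2L$-periodic functions, normed over one period.

\begin{theorem}\label{thm:main}
For every $\kappa>0$, statements \textup{(i)}, \textup{(ii)}, \textup{(iii)} of the Conjecture hold. Moreover, every admissible solution, on $\mathcal{C}_\kappa$ or not, is $C^\infty$, and every uniform limit of a sequence in $\mathcal{C}_\kappa$ (with convergent speeds) lies in $\mathcal{C}_\kappa$.
\end{theorem}

\begin{theorem}\label{thm:fine}
For every $\kappa>0$ the following hold.
\begin{enumerate}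
\item[(a)] There are $0<c_{\min}<c_{\max}<1$, depending on $\kappa$, with $c_{\min}\le c\le c_{\max}$ on $\mathcal{C}_\kappa$. Every nontrivial $(c,\psi)\in\mathcal{C}_\kappa$ is, up to translation by $L$, strictly decreasing on $(0,L)$, and then $1+\psi(x)\le C_\kappa c^{2/3}|x|^{-1/3}$ for $0<|x|\le L$, with $C_\kappa$ depending only on $\kappa$.
\item[(b)] For every $a>0$ there is a profile in $\mathcal{C}_\kappa$ of waveheight exactly $a$.
\item[(c)] Let $(c_j,\psi_j)\in\mathcal{C}_\kappa$ have waveheights tending to $\infty$, translated so as to be decreasing on $(0,L)$. Then a subsequence satisfies $c_j\to c_*\in(0,1)$ and $1+\psi_j\to h_*$ in $L^p$ for all $p<3$ and locally uniformly on $(0,2L)$. Here $h_*$ is even, $2L$-periodic, nonincreasing on $(0,L]$, $C^\infty$ on $(0,2L)$, solves \eqref{eq:E} with $c=c_*$ (with $1/\infty^2=0$ at $x=0$), and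
\[
\lim_{x\to0}|x|^{1/3}h_*(x)=\bigl(c_*^2/\sqrt3\bigr)^{1/3}.
\]
In particular such waves of infinite height exist, and the exponent in \textup{(a)} is sharp. A sequence in $\mathcal{C}_\kappa$ with bounded waveheights has a subsequence converging in $C^\infty$ to an element of $\mathcal{C}_\kappa$.
\item[(d)] Let $\beta(c)=\frac12c^{4/3}+c^{-2/3}$ and, for $c<1$, define $\hat c>1$ by $\beta(\hat c)=\beta(c)$. The map $(c,h)\mapsto(\hat c,(\hat c/c)^{2/3}h)$ is a bijection from the admissible solutions with speed $<1$ onto those with speed $>1$. There are no nontrivial solutions with $c=1$. On the image of $\mathcal{C}_\kappa$, a connected set of solutions containing a nonzero constant state $\psi$, the waveheights are unbounded, all profiles are $C^\infty$, and all uniform limits (with convergent speeds) are $C^\infty$.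
\end{enumerate}
\end{theorem}

Sharpness in (c) means that no bound $1+\psi\le C|x|^{-\alpha}$ with $\alpha<\frac13$ holds for all the decreasing profiles in (a) with one constant $C$.

\subsection{Plan of the proof}

Section~\ref{sec:kernel} collects the properties of the kernel of $\mathcal{K}$: it is positive, decreasing from crest to trough, and has a logarithmic singularity. Section~\ref{sec:model} shows the two ideas of the paper in computations done by hand. Sections~\ref{sec:reg} and~\ref{sec:mono} prove smoothness and show that all waves on $\mathcal{C}_\kappa$ are monotone on a half-period and have speed below $1$. For such waves, Section~\ref{sec:key} proves the bound $h\le C_\kappa c^{2/3}|x|^{-1/3}$. This one estimate bounds the speed away from $0$, and it gives compactness in $L^p$, from which the speed is bounded away from $1$ and blow-up of the crest is seen to be the only way to lose uniform convergence. If the heights were bounded, the branch would then be compact, and a degree argument excludes this (Section~\ref{sec:global}). Section~\ref{sec:infinite} identifies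 the singularity of the limit, and Section~\ref{sec:dual} treats speeds above~$1$.

\section{The kernel}\label{sec:kernel}

We write $H^s$ for the Sobolev spaces of $2L$-periodic functions and $\langle f\rangle$ for the mean over a period. On such functions $\mathcal{K}$ multiplies the $n$th Fourier coefficient by $m_{|n|}$; in particular $\langle\mathcal{K}f\rangle=\langle f\rangle$, and $\mathcal{K}$ preserves parity. Everything in this section follows from the partial fraction expansion
\begin{equation}\label{eq:pf}
\frac{\tanh\xi}{\xi}=\sum_{j\ge1}\frac{2}{\xi^2+\nu_j^2},\qquad \nu_j=\frac{(2j-1)\pi}{2}.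
\end{equation}
Each term is strictly decreasing in $|\xi|$, so $1=m_0>m_1>m_2>\dots\to0$.

\begin{lemma}\label{lem:kernel}
For $f\in L^2$ we have $\mathcal{K}f(x)=\int_{-L}^LK_p(x-y)f(y)\,dy$, where $K_p$ is even, $2L$-periodic, and
\[
K_p(x)=\sum_{j\ge1}\frac{\cosh(\nu_j(L-x))}{\nu_j\sinh(\nu_jL)}\qquad(0<x<2L).
\]
The kernel is positive, $\int_{-L}^LK_p=1$, it is smooth on $(0,2L)$ with $K_p'<0$ on $(0,L)$, and
\begin{equation}\label{eq:log}
K_p(x)=-\tfrac1\pi\ln|x|+R(x)\quad(0<|x|<2L),\qquad R\ \text{even and smooth on }(-2L,2L).
\end{equation}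
In particular $K_p\in L^q$ for every $q<\infty$.
\end{lemma}

\begin{proof}
The function $\nu^{-1}e^{-\nu|x|}$ has Fourier transform $2/(\xi^2+\nu^2)$. By \eqref{eq:pf}, the series of positive terms $K(x)=\sum_j\nu_j^{-1}e^{-\nu_j|x|}$ converges in $L^1(\mathbb{R})$ and has Fourier transform $\tanh(\xi)/\xi$. Let $K_p=\sum_{n\in\mathbb{Z}}K(\cdot+2Ln)$. Then $\int_{-L}^LK_p(x)e^{-in\kappa x}\,dx=\int_{\mathbb{R}}K(x)e^{-in\kappa x}\,dx=m_{|n|}$, so convolution with $K_p$ is $\mathcal{K}$, and $n=0$ gives the mass. For $0<x<2L$, two geometric series give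
\[
\sum_{n}e^{-\nu|x+2Ln|}=\frac{e^{-\nu x}+e^{\nu x-2\nu L}}{1-e^{-2\nu L}}=\frac{\cosh(\nu(L-x))}{\sinh(\nu L)},
\]
which is the stated formula. The $l$th derivative of its $j$th term is $O(\nu_j^{l-1}e^{-\nu_j\min(x,2L-x)})$, so the series may be differentiated termwise, and the first derivatives $-\sinh(\nu_j(L-x))/\sinh(\nu_jL)$ are negative on $(0,L)$.

With $\tau=e^{-\pi|x|/2}$ we have $K(x)=\frac2\pi\sum_j\frac{\tau^{2j-1}}{2j-1}=\frac1\pi\ln\frac{1+\tau}{1-\tau}=\frac1\pi\ln\coth\frac{\pi|x|}{4}$. Since $z\coth z$ is even, positive and analytic for real $z$, the function $K(x)+\frac1\pi\ln|x|$ is even and smooth on $\mathbb{R}$. The terms $K(\cdot+2Ln)$ with $n\ne0$ are smooth on $(-2L,2L)$, decay exponentially in $n$ with all derivatives on compact subsets, and have an even sum. This proves \eqref{eq:log}.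
\end{proof}

We record three consequences.
\begin{enumerate}
\item[(K1)] \emph{Averaging.} $\|\mathcal{K}f\|\le\|f\|$ on $X$, and if $f\in X$ is not constant, then $\min f<\mathcal{K}f(x)<\max f$ for all $x$. This holds because $K_p$ is positive with mass one.
\item[(K2)] \emph{Smoothing.} $\mathcal{K}:H^s\to H^{s+1}$ is bounded, since $0<\tanh(\xi)/\xi\le C(1+|\xi|)^{-1}$. As $X\subset L^2$ and $H^1$ embeds compactly into the continuous functions, $\mathcal{K}:X\to X$ is compact.
\item[(K3)] \emph{Spectrum.} If $(\mathcal{K}-\mu)^lf=0$ for some $l\ge1$, then $(m_{|n|}-\mu)^l\hat f_n=0$ for every Fourier coefficient $\hat f_n$. As the $m_n$ are distinct, the eigenvalues of $\mathcal{K}$ on $X$ are the $m_n$, $n\ge0$, each algebraically simple; on odd functions in $L^2$ they are the $m_n$, $n\ge1$, with eigenfunctions $\sin(n\kappa x)$.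
\end{enumerate}

The slope of an even wave is odd, so we need the action of $\mathcal{K}$ on odd functions. The monotonicity of $K_p$ makes it positive on the half-period.

\begin{lemma}\label{lem:odd}
For odd $f\in L^2$ and $0<x<L$,
\[
\mathcal{K}f(x)=\int_0^LN(x,y)f(y)\,dy,\qquad N(x,y)=K_p(x-y)-K_p(x+y).
\]
The kernel $N$ is symmetric, $N(L-x,L-y)=N(x,y)$, and $N(x,y)>0$ for $x\ne y$ in $(0,L)$.
\end{lemma}

\begin{proof}
The formula follows by substituting $y\mapsto-y$ on $(-L,0)$, and the symmetries follow from the evenness and periodicity of $K_p$. Let $d=\min(x+y,2L-x-y)\le L$. Then $K_p(x+y)=K_p(d)$, and $|x-y|<d$ because $|x-y|$ is less than both $x+y$ and $(L-x)+(L-y)$. Since $K_p$ is strictly decreasing on $(0,L]$, $N(x,y)>0$.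
\end{proof}

The pointwise bound will be expressed through the mass of $N$ on small squares. For $0<r\le L$ let
\[
I(r)=\int_0^r\!\!\int_0^rN(x,y)\,dx\,dy,\qquad B(r)=\Bigl(\frac{r}{I(r)}\Bigr)^{1/3},
\]
and extend $B$ to an even $2L$-periodic function.

\begin{lemma}\label{lem:I}
The function $I$ is continuous and positive on $(0,L]$, and
\begin{equation}\label{eq:Ilim}
\lim_{r\to0}\frac{I(r)}{r^2}=\frac{2\ln2}{\pi}.
\end{equation}
Hence $B(r)\le C_\kappa r^{-1/3}$ on $(0,L]$, and $B\in L^p$ for every $p<3$.
\end{lemma}

\begin{proof}
$N$ is positive and integrable on $(0,L)^2$, which gives the first claim. By \eqref{eq:log}, $N(x,y)=\frac1\pi\ln\frac{x+y}{|x-y|}+R(x-y)-R(x+y)$. The first term is invariant under scaling, and the remainder tends to $0$ uniformly on $[0,r]^2$ as $r\to0$. So the limit is $\frac1\pi\iint_{[0,1]^2}\bigl(\ln(x+y)-\ln|x-y|\bigr)$. With $G(s)=\frac12s^2\ln s-\frac34s^2$, which satisfies $G''=\ln s$, we get $\iint\ln(x+y)=G(2)-2G(1)+G(0)=2\ln2-\frac32$, while $\iint\ln|x-y|=2\int_0^1(1-t)\ln t\,dt=-\frac32$. This proves \eqref{eq:Ilim}. Thus $rB(r)^3=r^2/I(r)$ is continuous on $(0,L]$ with a finite limit at $0$,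 hence bounded.
\end{proof}

Finally, near a crest only the logarithm in \eqref{eq:log} matters.

\begin{lemma}\label{lem:second}
There is a constant $C$ such that for every even $h\in L^2$ and $0<x\le L/2$,
\[
\Bigl|\mathcal{K}h(0)-\mathcal{K}h(x)-\frac1\pi\int_0^L\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|h(y)\,dy\Bigr|\le Cx^2\|h\|_{L^1}.
\]
\end{lemma}

\begin{proof}
Since $h$ is even,
\[
\mathcal{K}h(0)-\mathcal{K}h(x)=\int_{-L}^L\bigl[K_p(y)-\tfrac12K_p(y+x)-\tfrac12K_p(y-x)\bigr]h(y)\,dy .
\]
All arguments have modulus at most $3L/2$, so \eqref{eq:log} applies. The logarithms contribute $\frac1{2\pi}\ln|1-x^2/y^2|$ to the bracket, an even function of $y$, and the second difference of $R$ is at most $\frac12x^2\sup_{|z|\le3L/2}|R''(z)|$.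
\end{proof}

\section{Two computations by hand}\label{sec:model}

\subsection{The shape of a crest of infinite height}\label{sec:power}

Suppose $h$ solves \eqref{eq:E} with $h(0)=\infty$. Subtracting the equation at $0$ from the equation at $x$ gives $c^2/(2h(x)^2)=\mathcal{K}h(0)-\mathcal{K}h(x)$. We use Lemma~\ref{lem:second}, drop the error term and extend the integral to infinity. The result is the \emph{model equation}
\begin{equation}\label{eq:model}
\frac{c^2}{2H(x)^2}=\frac1\pi\int_0^\infty\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|H(y)\,dy,\qquad x>0 .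
\end{equation}
Try $H(x)=Ax^{-\alpha}$ with $0<\alpha<1$. The left side is $c^2x^{2\alpha}/(2A^2)$, and the substitution $y=xt$ turns the right side into $AJx^{1-\alpha}$ with $J=\frac1\pi\int_0^\infty\ln|1-t^{-2}|\,t^{-\alpha}\,dt$. The powers match only if $2\alpha=1-\alpha$, so $\alpha=\frac13$. The constant comes from the following integral, which we shall need for complex $p$ in Section~\ref{sec:infinite}.

\begin{lemma}\label{lem:mellin}
For $0<\operatorname{Re}p<1$,
\[
\int_0^\infty\sigma^{-p-1}\ln|1-\sigma|\,d\sigma=\frac{\pi}{p}\cot\pi p .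
\]
\end{lemma}

\begin{proof}
On $(0,1)$ expand $\ln(1-\sigma)=-\sum_{n\ge1}\sigma^n/n$; on $(1,\infty)$ write $\ln(\sigma-1)=\ln\sigma-\sum_{n\ge1}\sigma^{-n}/n$. Termwise integration is allowed because the integrals of the absolute values of the terms are $O(n^{-2})$. Using $\int_1^\infty\sigma^{-p-1}\ln\sigma\,d\sigma=p^{-2}$, the integral equals
\[
\frac1{p^2}-\sum_{n\ge1}\frac1n\Bigl(\frac1{n-p}+\frac1{n+p}\Bigr)=\frac1p\Bigl(\frac1p+\sum_{n\ge1}\frac{2p}{p^2-n^2}\Bigr),
\]
and the bracket is the partial fraction expansion of $\pi\cot\pi p$.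
\end{proof}

For $\alpha=\frac13$ the substitution $\sigma=t^{-2}$ gives $J=\frac1{2\pi}\int_0^\infty\sigma^{-4/3}\ln|1-\sigma|\,d\sigma=\frac32\cot\frac\pi3=\frac{\sqrt3}2$. Hence $A^3=c^2/(2J)=c^2/\sqrt3$, which is the constant in Theorem~\ref{thm:fine}(c). To turn this into a proof we must show that the branch produces such a limit and that the power law is the only possible local behavior. Both steps rest on an upper bound with the exponent $\frac13$ that is uniform along the branch.

\subsection{A positive eigenvector bounds the potential}\label{sec:schur}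

Differentiating \eqref{eq:E} gives $\mathcal{K}h'=c^2h^{-3}h'$. If $h$ decreases on $(0,L)$, then $w=-h'$ is a positive solution of a linear equation $\int_0^LN(x,y)w(y)\,dy=\mu(x)w(x)$ with a positive symmetric kernel and the potential $\mu=c^2h^{-3}$. We know nothing about the size of $w$, but its sign alone bounds $\mu$ from below, and so $h$ from above.

The mechanism is visible for $2\times2$ matrices. Let $N=\begin{pmatrix}a&b\\ b&d\end{pmatrix}$ have positive entries, let $D=\operatorname{diag}(\mu_1,\mu_2)$, and suppose $Nw=Dw$ with $w_1,w_2>0$. Then $\mu_1=a+bw_2/w_1$ and $\mu_2=d+bw_1/w_2$, so for every vector $f$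
\[
f^{T}(D-N)f=b\Bigl(\frac{w_2}{w_1}f_1^2-2f_1f_2+\frac{w_1}{w_2}f_2^2\Bigr)=b\,w_1w_2\Bigl(\frac{f_1}{w_1}-\frac{f_2}{w_2}\Bigr)^2\ge0 .
\]
Taking $f=(1,1)$ we get $\mu_1+\mu_2\ge a+2b+d$, and if also $\mu_1\le\mu_2$, then $\mu_2\ge\frac12(a+2b+d)$. The vector $w$ has disappeared from the conclusion. If $w_1w_2<0$, the same identity has the opposite sign, so the sign condition cannot be dropped.

The continuous version is $\iint Nff\le\int\mu f^2$. At the bifurcation point, where $\mu=c_0^2=m_1$ and $w=\sin\kappa x$, it says only that $m_1$ is the largest eigenvalue of $\mathcal{K}$ on odd functions. For a tall wave, $\mu$ is increasing on $(0,L)$, and the choice $f=1_{(0,r)}$ gives $r\mu(r)\ge I(r)\approx\frac{2\ln 2}{\pi}r^2$, that is, $h(r)^3\lesssim c^2/r$. This is the exponent found in Section~\ref{sec:power}. To use the argument we must first know that the waves are smooth and monotone.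

\section{Regularity, limits and constant states}\label{sec:reg}

For an admissible solution we put
\begin{equation}\label{eq:Y}
Y=\frac{c^2}{2h^2}=1+\frac{c^2}{2}-\mathcal{K}h=\frac{c^2}{2}-\mathcal{K}\psi,\qquad h=c\,(2Y)^{-1/2}.
\end{equation}
The function $Y$ is one derivative smoother than $h$, and $h$ is a smooth function of $Y$ where $Y>0$. Crests of infinite height correspond to zeros of $Y$.

We use one standard fact on composition. If $s\ge1$ is an integer, $f\in H^s$ takes values in a compact interval, and $G$ is smooth near that interval, then $G\circ f\in H^s$, with norm bounded in terms of $\|f\|_{H^s}$, $G$ and the interval. (Use $(G\circ f)'=(G'\circ f)f'$ and induction; $H^s$ is an algebra for $s\ge1$.)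

\begin{lemma}\label{lem:smooth}
\begin{enumerate}
\item[(a)] Every admissible solution is $C^\infty$ and satisfies $h>c/\sqrt{2+c^2}$.
\item[(b)] If admissible solutions $(c_j,\psi_j)$ converge in $Z$ to $(c,\psi)$, then $(c,\psi)$ is admissible and $\psi_j\to\psi$ in $C^\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The continuous function $Y$ has compact range in $(0,\infty)$. If $\psi\in H^s$ for an integer $s\ge0$, then $Y\in H^{s+1}$ by (K2) and $h=c(2Y)^{-1/2}\in H^{s+1}$ by the composition fact. Starting from $\psi\in L^2$, we get $\psi\in H^s$ for all $s$. Since $h>0$, also $\mathcal{K}h>0$, so $c^2/(2h^2)<1+c^2/2$, which is the lower bound.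

(b) Convergence in $Z$ includes $c>0$. So the lower bound in (a) passes to the limit as $1+\psi\ge c/\sqrt{2+c^2}>0$, and \eqref{eq:E} passes to the limit uniformly. The $h_j$ are bounded above and bounded below away from $0$, so all $Y_j$ take values in one compact subset of $(0,\infty)$, and the induction in (a) bounds $\psi_j$ in every $H^{s+1}$. This space embeds compactly in $C^s$, and the only possible limit is $\psi$.
\end{proof}

In particular $\mathcal{S}$ consists of admissible solutions. The hypothesis $c>0$ for the limit is used in (b) through the lower bound, which becomes empty as $c\to0$.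

From now on we may differentiate \eqref{eq:E}:
\begin{equation}\label{eq:diff}
\mathcal{K}h'=c^2h^{-3}h' .
\end{equation}
Because $\mathcal{K}$ is an averaging operator, it is useful to compare \eqref{eq:E} with the equation for constants. Let $F_c(t)=t+\frac{c^2}{2t^2}$ for $t>0$; this function is strictly convex, tends to $\infty$ at both ends, and $F_c(1)=1+\frac{c^2}2$.

\begin{lemma}\label{lem:elem}
\begin{enumerate}
\item[(a)] A constant $h\equiv b\ne1$ is a solution if and only if $c^2=2b^2/(1+b)$. In that case $c\neq1$, and $b<1$ exactly when $c<1$; and $c$ is close to $1$ when $b$ is close to $1$.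
\item[(b)] For $c=1$ the only admissible solution is $h\equiv1$.
\item[(c)] If $c<1$ and $h$ is a nonconstant solution, then $\min h<1<\max h$, and $\mathcal{K}h>1$ at a maximum point of $h$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The equation $F_c(b)=F_c(1)$ reads $(b-1)\bigl(1-c^2\frac{1+b}{2b^2}\bigr)=0$, and $b\mapsto2b^2/(1+b)$ is continuous, strictly increasing, and equal to $1$ at $b=1$.

(b) Averaging \eqref{eq:E} gives $\langle F_c(h)\rangle=F_c(1)$. For $c=1$ we have $F_1'(t)=1-t^{-3}$, so $F_1$ attains its minimum $\frac32$ only at $t=1$. Hence $h\equiv1$.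

(c) Let $M=\max h$ and $m=\min h$. By (K1), $\mathcal{K}h<M$ at a maximum point, so \eqref{eq:E} gives $F_c(M)>F_c(1)$; at a minimum point $\mathcal{K}h>m$, so $F_c(m)<F_c(1)$. Since $F_c$ is convex and $F_c'(1)=1-c^2>0$, the set $\{F_c<F_c(1)\}$ is an interval $(b_-,1)$, and $F_c\le F_c(1)$ on $[b_-,1]$. Thus $b_-<m<1$, and $M>b_-$ with $F_c(M)>F_c(1)$ forces $M>1$. At a maximum point, $\mathcal{K}h=1+\frac{c^2}2(1-M^{-2})>1$.
\end{proof}

The next lemma says where nonconstant waves can collapse to a constant, and with what shape. Normalizing the slope, rather than $\psi$, removes the constants and produces the linear equation \eqref{eq:diff} with no error term.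

\begin{lemma}\label{lem:constlim}
Let nonconstant admissible solutions $(c_j,\psi_j)$ converge in $Z$ to $(c,\psi)$ with $\psi$ constant and $c\le1$. Then $\psi=0$ and $c^2=m_n$ for some $n\ge1$, so $c<1$. Along a subsequence, $v_j=h_j'/\|h_j'\|_{L^2}$ converges in $C^1$ to a nonzero multiple of $\sin(n\kappa x)$.
\end{lemma}

\begin{proof}
Let $1+\psi\equiv b>0$. By \eqref{eq:diff}, $v_j=c_j^{-2}h_j^3\,\mathcal{K}v_j$, where $h_j\to b$ in $C^\infty$. Applying (K2) twice, $v_j$ is bounded in $H^2$, so a subsequence converges in $C^1$ to an odd $v$ with $\|v\|_{L^2}=1$ and $\mathcal{K}v=\mu v$, $\mu=c^2b^{-3}$. By (K3), $\mu=m_n<1$ and $v$ is a multiple of $\sin(n\kappa x)$ for some $n\ge1$. If $b\ne1$, then Lemma~\ref{lem:elem}(a) and $c\le1$ give $b<1$ and $\mu=\frac{2}{b(1+b)}>1$, a contradiction. So $b=1$ and $c^2=m_n$.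
\end{proof}

For the degree arguments we write \eqref{eq:E} as a fixed point problem. Let
\[
U=\{(c,\psi)\in Z:\max\mathcal{K}\psi<c^2/2\},\qquad T(c,\psi)=(1-2\mathcal{K}\psi/c^2)^{-1/2}-1 .
\]
The set $U$ is open. By \eqref{eq:Y}, $(c,\psi)$ is admissible if and only if $(c,\psi)\in U$ and $\psi=T(c,\psi)$; the condition $h>0$ selects the positive root. The map $T:U\to X$ is $C^1$, being the composition of $\mathcal{K}$ with the pointwise application of a smooth function, and $T(c,0)=0$, $\partial_\psi T(c,0)=c^{-2}\mathcal{K}$. Call a map \emph{compact} on a set if it is continuous there and has relatively compact image.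

\begin{lemma}\label{lem:T}
Let $G\subset Z$ be bounded, with $c\ge c'$ and $\max\mathcal{K}\psi\le c^2/2-\theta$ on $G$ for some $c',\theta>0$. Then $T$ is compact on $G$. This applies to $[a,b]\times\{\|\psi\|\le\rho\}$ whenever $\rho<a^2/2$.
\end{lemma}

\begin{proof}
By (K2), the pairs $(c,\mathcal{K}\psi)$ lie in a compact subset of the closed set $\{(c,f):c\ge c',\ \max f\le c^2/2-\theta\}$, on which $(c,f)\mapsto(1-2f/c^2)^{-1/2}-1$ is continuous. The last statement follows from $\|\mathcal{K}\psi\|\le\|\psi\|$.
\end{proof}

\section{Bifurcation and monotonicity along the branch}\label{sec:mono}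

\subsection{Degree and the bifurcation point}

We recall the Leray--Schauder degree. If $\Omega\subset X$ is bounded and open and $\Phi:\overline\Omega\to X$ is compact without fixed points on $\partial\Omega$, an integer $\deg(I-\Phi,\Omega,0)$ is defined, equal to $0$ for $\Omega=\emptyset$, with these properties.
\begin{enumerate}
\item[(D1)] \emph{Additivity and excision.} If disjoint open sets $\Omega_1,\Omega_2\subset\Omega$ together contain all fixed points of $\Phi$, the degree on $\Omega$ is the sum of the degrees on $\Omega_1$ and $\Omega_2$.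
\item[(D2)] \emph{Homotopy invariance on slices.} Let $G\subset\mathbb{R}\times X$ be bounded and open, $\Phi:\overline G\to X$ compact, and $G_c=\{\psi:(c,\psi)\in G\}$. If no $(c,\psi)\in\partial G$ with $a\le c\le b$ satisfies $\psi=\Phi(c,\psi)$, then $\deg(I-\Phi(c,\cdot),G_c,0)$ is constant for $c\in[a,b]$.
\item[(D3)] \emph{Index formula.} If $\Phi$ is $C^1$ near $0$, $\Phi(0)=0$, and $I-\Phi'(0)$ is invertible, then on small balls about $0$ the degree is $(-1)^l$, where $l$ is the number of eigenvalues of $\Phi'(0)$ greater than $1$, counted with algebraic multiplicity.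
\end{enumerate}
The degree counts all fixed points, constant or not. So besides $\mathcal{S}$ we need the larger set $\widetilde{\mathcal{S}}$, the closure in $Z$ of the set of admissible solutions with $\psi\not\equiv0$, nonzero constants included. By Lemma~\ref{lem:smooth}(b), $\widetilde{\mathcal{S}}$ consists of admissible solutions, and $\mathcal{S}\subset\widetilde{\mathcal{S}}$. Let $B_\rho$ be the open ball of radius $\rho$ about $0$ in $X$.

\begin{lemma}\label{lem:bif}
\begin{enumerate}
\item[(a)] If $(c,0)\in\widetilde{\mathcal{S}}$, then $c^2=m_n$ for some $n\ge0$.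
\item[(b)] Let $\sqrt{m_2}<c<1$, $c\ne c_0$. Suppose $T(c,\cdot)$ is defined and compact on $\overline{B_\rho}$ and $0$ is its only fixed point there. Then $\deg(I-T(c,\cdot),B_\rho,0)$ equals $+1$ if $c<c_0$ and $-1$ if $c>c_0$.
\item[(c)] $(c_0,0)\in\mathcal{S}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $c^2$ is not one of the $m_n$, then $I-c^{-2}\mathcal{K}$ is injective by (K3), hence invertible because $\mathcal{K}$ is compact. By the implicit function theorem the only solutions near $(c,0)$ have $\psi=0$.

(b) By (D1) we may shrink $\rho$. The eigenvalues of $c^{-2}\mathcal{K}$ greater than $1$ are $m_0/c^2$ and $m_1/c^2$ if $c<c_0$, and only $m_0/c^2$ if $c>c_0$. They are simple by (K3), and (D3) applies.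

(c) Suppose not. Then there are $\epsilon,\rho>0$ such that no nonconstant solution has $|c-c_0|\le2\epsilon$ and $\|\psi\|\le\rho$. Shrinking them, we may assume that $[c_0-2\epsilon,c_0+2\epsilon]\subset(\sqrt{m_2},1)$, that $\rho<(c_0-2\epsilon)^2/2$, and, by Lemma~\ref{lem:elem}(a), that this box contains no nonzero constant solution. By Lemma~\ref{lem:T} and (D2) for $G=(c_0-2\epsilon,c_0+2\epsilon)\times B_\rho$, the degree on $B_\rho$ is the same at $c_0-\epsilon$ and at $c_0+\epsilon$. This contradicts (b).
\end{proof}

\subsection{Monotone waves}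

Let $\mathcal{M}^-$ be the set of nonconstant admissible solutions with $c<1$ and $\psi'\le0$ on $[0,L]$. Translation by $L$ is an isometry of $Z$ (it preserves evenness because of the period $2L$) that maps admissible solutions to admissible solutions. It preserves $\mathcal{S}$ and fixes $(c_0,0)$, so it maps $\mathcal{C}_\kappa$ onto itself. Let $\mathcal{M}^+$ be the image of $\mathcal{M}^-$, and put
\[
\mathcal{M}=\mathcal{M}^-\cup\mathcal{M}^+,\qquad \mathcal{M}_0=\mathcal{M}\cup\{(c_0,0)\}.
\]
We show that $\mathcal{C}_\kappa\subset\mathcal{M}_0$ by a connectedness argument. Weak monotonicity is a closed condition; to see that it is also open among solutions, we upgrade it to a strict form, including the endpoints, where the slope vanishes by symmetry.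

\begin{lemma}\label{lem:strict}
If $(c,\psi)\in\mathcal{M}^-$, then $w=-h'$ satisfies $w>0$ on $(0,L)$ and $w'(0)>0>w'(L)$.
\end{lemma}

\begin{proof}
By \eqref{eq:diff} and Lemma~\ref{lem:odd}, $w(x)=c^{-2}h(x)^3\int_0^LN(x,y)w(y)\,dy$ on $(0,L)$, with $N>0$, $w\ge0$, $w\not\equiv0$. So $w>0$ on $(0,L)$. Fix $0<a<b<L$. As $x\to0^+$, $N(x,y)/x=[K_p(y-x)-K_p(y+x)]/x\to-2K_p'(y)$ uniformly for $y\in[a,b]$. Since $w(0)=0$,
\[
w'(0)=\lim_{x\to0^+}\frac{w(x)}x\ge c^{-2}h(0)^3\int_a^b\bigl(-2K_p'(y)\bigr)w(y)\,dy>0 .
\]
Because $N(L-x,L-y)=N(x,y)$, the function $w(L-x)$ satisfies the same equation with $h(L-x)$ in place of $h(x)$, and the same computation gives $-w'(L)>0$.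
\end{proof}

We use twice the following observation: \emph{if odd $2L$-periodic functions $v_j$ converge in $C^1$ to $v$, where $v>0$ on $(0,L)$ and $v'(0)>0>v'(L)$, then $v_j>0$ on $(0,L)$ for large $j$.} Indeed, $v_j(0)=v_j(L)=0$; choose $\delta>0$ with $v'>0$ on $[0,\delta]$ and $v'<0$ on $[L-\delta,L]$; these inequalities, and $v>0$ on $[\delta,L-\delta]$, persist for $v_j$.

\begin{proposition}\label{prop:nodal}
The set $\mathcal{M}_0$ is closed in $Z$ and relatively open in $\widetilde{\mathcal{S}}$. Consequently $\mathcal{C}_\kappa\subset\mathcal{M}_0$, and $\mathcal{C}_\kappa$ is also the component of $\widetilde{\mathcal{S}}$ that contains $(c_0,0)$.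
\end{proposition}

\begin{proof}
\emph{Closed.} Let $(c_j,\psi_j)\in\mathcal{M}_0$ converge in $Z$ to $(c,\psi)$. If infinitely many terms equal $(c_0,0)$, so does the limit. Otherwise, after passing to a subsequence and translating, all terms lie in $\mathcal{M}^-$. By Lemma~\ref{lem:smooth}(b), $(c,\psi)$ is admissible with $c\le1$ and $\psi'\le0$ on $[0,L]$. If $\psi$ is not constant, then $c\ne1$ by Lemma~\ref{lem:elem}(b), so $(c,\psi)\in\mathcal{M}^-$. If $\psi$ is constant, Lemma~\ref{lem:constlim} gives $\psi=0$, $c^2=m_n$, and $\sin(n\kappa x)$, being a multiple of a limit of functions that are nonpositive on $(0,L)$, does not change sign there. So $n=1$.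

\emph{Open.} Let $(c_j,\psi_j)\in\widetilde{\mathcal{S}}$ converge to $(c,\psi)\in\mathcal{M}_0$; we claim that $(c_j,\psi_j)\in\mathcal{M}_0$ for large $j$. As $c<1$, we have $c_j<1$ eventually. If $(c,\psi)\in\mathcal{M}^-$, then $-h_j'\to-h'$ in $C^1$, and Lemma~\ref{lem:strict} with the observation above gives $(c_j,\psi_j)\in\mathcal{M}^-$. The case of $\mathcal{M}^+$ follows by translation. Let $(c,\psi)=(c_0,0)$, and suppose that infinitely many terms lie outside $\mathcal{M}_0$. For large $j$ such a term is not a nonzero constant, by Lemma~\ref{lem:elem}(a) and $c_0<1$, and it is not of the form $(c_j,0)$, by Lemma~\ref{lem:bif}(a) and because $c_0$ is isolated among the $\sqrt{m_n}$. So these terms are nonconstant, and by Lemma~\ref{lem:constlim}, with $n=1$ since $c^2=m_1$, their normalized slopes converge in $C^1$ along a subsequence to a nonzero multiple of $\sin\kappa x$. By the observation they have one sign on $(0,L)$ for large $j$, so these terms lie in $\mathcal{M}$, a contradiction.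

\emph{Consequence.} By Lemma~\ref{lem:bif}(c), $\mathcal{M}_0\subset\mathcal{S}\subset\widetilde{\mathcal{S}}$. Let $D$ be the component of $\widetilde{\mathcal{S}}$ containing $(c_0,0)$. Since $\mathcal{M}_0$ is open and closed in $\widetilde{\mathcal{S}}$, $D\subset\mathcal{M}_0\subset\mathcal{S}$. Thus $D$ is a connected subset of $\mathcal{S}$, so $D\subset\mathcal{C}_\kappa$; and $\mathcal{C}_\kappa$ is a connected subset of $\widetilde{\mathcal{S}}$, so $\mathcal{C}_\kappa\subset D$.
\end{proof}

So the branch never meets another constant state, and Lemma~\ref{lem:elem}(b) acts as a barrier that keeps the speed below $1$. As a component of the closed set $\mathcal{S}$, the branch $\mathcal{C}_\kappa$ is closed in $Z$.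

\section{The pointwise bound and its consequences}\label{sec:key}

We now carry out the argument of Section~\ref{sec:schur}.

\begin{proposition}\label{prop:key}
If $(c,\psi)\in\mathcal{M}^-$, then $h(r)\le c^{2/3}B(r)$ for $0<r\le L$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:strict}, $w=-h'>0$ on $(0,L)$, and $\int_0^LN(x,y)w(y)\,dy=c^2h(x)^{-3}w(x)$. For $x,y\in(0,L)$, the inequality of the arithmetic and geometric means gives $1\le\frac12\bigl[\frac{w(y)}{w(x)}+\frac{w(x)}{w(y)}\bigr]$. Multiply by $N(x,y)\geq 0$ and integrate over $(0,r)^2$. By the symmetry of $N$ and Tonelli's theorem,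
\[
I(r)\le\int_0^r\frac1{w(x)}\int_0^rN(x,y)w(y)\,dy\,dx\le\int_0^r\frac1{w(x)}\int_0^LN(x,y)w(y)\,dy\,dx=c^2\int_0^rh^{-3}\,dx .
\]
Since $h$ is decreasing, the right side is at most $c^2r\,h(r)^{-3}$.
\end{proof}

The bound carries the factor $c^{2/3}$, so slow monotone waves would be small in $L^p$. This is incompatible with the crest inequality $\mathcal{K}h(0)>1$.

\begin{corollary}\label{cor:lower}
On $\mathcal{M}$ we have $c>c_1:=\bigl(2\int_0^LK_pB\,dx\bigr)^{-3/2}>0$.
\end{corollary}

\begin{proof}
The integral is finite because $K_p\in L^2$ and $B\in L^2$. Translation does not change $c$, so let $(c,\psi)\in\mathcal{M}^-$. The maximum of $h$ is at $0$, and Lemma~\ref{lem:elem}(c), which is where $c<1$ enters, gives $1<\mathcal{K}h(0)=2\int_0^LK_ph\le2c^{2/3}\int_0^LK_pB$.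
\end{proof}

The bound does not control $h(0)$, so it gives no compactness in $X$. It does give compactness of $h$ in $L^p$, and $\mathcal{K}$ converts this into uniform convergence of the function $Y$ of \eqref{eq:Y}. Recall Helly's selection theorem: a uniformly bounded sequence of monotone functions on a compact interval has a pointwise convergent subsequence.

\begin{proposition}\label{prop:alt}
Let $(c_j,\psi_j)\in\mathcal{M}^-$ and $Y_j=c_j^2/(2h_j^2)$. Along a subsequence, $c_j\to c_*\in[c_1,1)$; $h_j\to h_*$ pointwise on $(0,L]$ and in $L^p$ for all $p<3$, with $h_*$ even and $2L$-periodic; and $Y_j$ converges uniformly to the continuous function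
\[
Y_*=1+\frac{c_*^2}2-\mathcal{K}h_*\ge0,
\]
which is positive off $2L\mathbb{Z}$, where $h_*=c_*(2Y_*)^{-1/2}$. Moreover, exactly one of the following holds:
\begin{enumerate}
\item[(1)] $Y_*(0)>0$, $h_j\to h_*$ uniformly, and $(c_*,h_*-1)\in\mathcal{M}_0$;
\item[(2)] $Y_*(0)=0$ and $h_j(0)\to\infty$.
\end{enumerate}
\end{proposition}

\begin{proof}
Pass to a subsequence with $c_j\to c_*\in[c_1,1]$. By Proposition~\ref{prop:key} and $c_j<1$ we have $0<h_j\le B$. On each interval $[1/i,L]$ with $1/i<L$ the $h_j$ are nonincreasing and bounded by $B(1/i)$. Helly's theorem and a diagonal sequence give a subsequence converging pointwise on $(0,L]$ to some $h_*\le B$, which we extend evenly and periodically. Since $B\in L^p$ for $p<3$, dominated convergence gives convergence in $L^p$. By H\"older's inequality, $\|\mathcal{K}h_j-\mathcal{K}h_*\|\le\|K_p\|_{L^3}\|h_j-h_*\|_{L^{3/2}}\to0$, so $Y_j\to Y_*$ uniformly by \eqref{eq:Y}. Proposition~\ref{prop:key} also gives $Y_j\ge\frac12c_j^{2/3}B^{-2}\ge\frac12c_1^{2/3}B^{-2}$ on $(0,L]$. Hence $Y_*>0$ off $2L\mathbb{Z}$, and there $h_*=\lim c_j(2Y_j)^{-1/2}=c_*(2Y_*)^{-1/2}$.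 If $Y_*(0)>0$, then $\min Y_*>0$ and $h_j=c_j(2Y_j)^{-1/2}$ converges uniformly to $h_*$, defined on $2L\mathbb{Z}$ by continuity. If $Y_*(0)=0$, then $h_j(0)\to\infty$.

Suppose $c_*=1$. The limit $h_*$ might be unbounded, but the averaging argument of Lemma~\ref{lem:elem}(b) still applies: $Y_*=1/(2h_*^2)$ almost everywhere and $\langle Y_*\rangle=\frac32-\langle h_*\rangle$, so $\langle F_1(h_*)\rangle=\frac32=\min F_1$ and $h_*=1$ almost everywhere. By continuity $Y_*\equiv\frac12$, so $h_j\to1$ uniformly. Then nonconstant solutions converge in $Z$ to $(1,0)$, contrary to Lemma~\ref{lem:constlim}. So $c_*<1$. In case (1) the sequence converges in $Z$, and the limit lies in $\mathcal{M}_0$ by Proposition~\ref{prop:nodal}.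
\end{proof}

\begin{corollary}\label{cor:speed}
There are $0<c_{\min}<c_{\max}<1$ with $c_{\min}\le c\le c_{\max}$ on $\mathcal{M}_0$, hence on $\mathcal{C}_\kappa$.
\end{corollary}

\begin{proof}
A sequence in $\mathcal{M}$ with $c_j\to1$ would, after translation, contradict $c_*<1$ in Proposition~\ref{prop:alt}. So $c\le c_2$ on $\mathcal{M}$ for some $c_2<1$. Take $c_{\max}=\max(c_2,c_0)$ and $c_{\min}=\frac12\min(c_1,c_0)$.
\end{proof}

\begin{corollary}\label{cor:bounded}
A sequence in $\mathcal{C}_\kappa$ with bounded waveheights has a subsequence converging in $C^\infty$ to an element of $\mathcal{C}_\kappa$.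
\end{corollary}

\begin{proof}
If infinitely many terms equal $(c_0,0)$ there is nothing to prove. Otherwise a subsequence lies in $\mathcal{M}^-$, after translating all its terms by $L$ if necessary (and back at the end). By Lemma~\ref{lem:elem}(c), $\min h_j<1$, so $\max h_j$ is bounded and case (2) of Proposition~\ref{prop:alt} is excluded. In case (1) the subsequence converges in $Z$, hence in $C^\infty$ by Lemma~\ref{lem:smooth}(b), and $\mathcal{C}_\kappa$ is closed.
\end{proof}

\section{The branch is not compact}\label{sec:global}

\begin{proposition}\label{prop:unbounded}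
The waveheights on $\mathcal{C}_\kappa$ are unbounded.
\end{proposition}

The proof is a degree argument of Rabinowitz type. If the heights are bounded, the branch is compact and can be enclosed in a bounded open set $O$ whose boundary carries no solution with $\psi\not\equiv0$. The degree on the slices of $O$ vanishes for extreme speeds, where the slices are empty, but the trivial solutions $(c,0)$ do cross $\partial O$. We therefore cut a thin tube around the trivial line out of $O$, away from $c_0$, and account for the tube by Lemma~\ref{lem:bif}(b).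

\begin{proof}
Suppose the waveheights are bounded. By Corollary~\ref{cor:bounded}, $\mathcal{C}_\kappa$ is compact. We use the metric $\max(|c-\bar c|,\|\psi-\bar\psi\|)$.

\emph{Step 1: a neighborhood on which $T$ is compact.} The function $\frac{c^2}2-\max\mathcal{K}\psi$ is Lipschitz on bounded sets and positive on the compact set $\mathcal{C}_\kappa$, and $c\ge c_{\min}$ on $\mathcal{C}_\kappa$. Only finitely many points $(\sqrt{m_n},0)$ have speed at least $c_{\min}/2$, and those with $n\ne1$ are not in $\mathcal{M}_0\supset\mathcal{C}_\kappa$. So for small $\delta_0$ the bounded open set $V=\{\operatorname{dist}(\cdot,\mathcal{C}_\kappa)<\delta_0\}$ has these properties: on $\overline V$, $c\ge c_{\min}/2$ and $\max\mathcal{K}\psi\le\frac{c^2}2-\theta$ for some $\theta>0$, and $(\sqrt{m_n},0)\notin\overline V$ for $n\ne1$. By Lemma~\ref{lem:T}, $T$ is compact on $\overline V$. The closed set $Q=\widetilde{\mathcal{S}}\cap\overline V$ consists of fixed points $\psi=T(c,\psi)$, so it is compact.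

\emph{Step 2: separating the branch from $\partial V$.} Other solutions may accumulate at $\mathcal{C}_\kappa$, so $\partial V$ need not be free of solutions. By Proposition~\ref{prop:nodal}, the component of $Q$ containing $(c_0,0)$ is $\mathcal{C}_\kappa$, which misses $\partial V$. In a compact metric space, the component of a point is the intersection of all sets that are both open and closed and contain the point. The complements of these sets cover the compact set $Q\cap\partial V$, so finitely many suffice, and the intersection $Q_1$ of the corresponding sets is open and closed in $Q$, contains $\mathcal{C}_\kappa$, and misses $\partial V$. Thus $Q$ is the disjoint union of compact sets $Q_1\subset V$ and $Q_2$. By Lemma~\ref{lem:bif}(a) and Step~1, the only point of $Q_1$ with $\psi=0$ is $(c_0,0)$.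

\emph{Step 3: the set $O$ and the tube.} Fix $\varepsilon>0$ with $[c_0-2\varepsilon,c_0+2\varepsilon]\subset(\sqrt{m_2},1)$. Let $r_0>0$ be a lower bound for $\|\psi\|$ on the compact set $Q_1\cap\{|c-c_0|\ge\varepsilon\}$ (any $r_0>0$ if it is empty). Let $O$ be the open $\delta$-neighborhood of $Q_1$, where $\delta<\min(\varepsilon,r_0/2)$ is so small that $\overline O\subset V$ and $\overline O\cap Q_2=\emptyset$. Then:
\begin{enumerate}
\item[(A)] every solution on $\partial O$ has $\psi=0$, because $\widetilde{\mathcal{S}}\cap\overline O=Q_1\subset O$;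
\item[(B)] every point of $\overline O$ with $|c-c_0|\ge2\varepsilon$ has $\|\psi\|>r_0/2$, because it is within $\delta$ of a point of $Q_1$, which has $|c-c_0|\ge\varepsilon$ and so norm at least $r_0$.
\end{enumerate}
Choose $0<\rho<\min(\delta,r_0/2)$ such that
\begin{enumerate}
\item[(C)] for $\delta/2\le|c-c_0|\le2\varepsilon$ the only solution with $\|\psi\|\le\rho$ is $\psi=0$.
\end{enumerate}
If no such $\rho$ existed, there would be nonzero solutions $\psi_j\to0$ with speeds converging to some $c$ with $\delta/2\le|c-c_0|\le2\varepsilon$. Then $(c,0)\in\widetilde{\mathcal{S}}$, contrary to Lemma~\ref{lem:bif}(a) and the choice of $\varepsilon$.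

\emph{Step 4: degrees.} Let $W=\{(c,\psi)\in O:\|\psi\|>\rho\}$. A point of $\partial W$ has $\|\psi\|\ge\rho$, and it lies on $\partial O$ or lies in $\overline O$ with $\|\psi\|=\rho$. If it is a solution, the first case is excluded by (A); for $|c-c_0|\ge\delta/2$ the second is excluded by (C) when $|c-c_0|\le2\varepsilon$ and by (B) when $|c-c_0|\ge2\varepsilon$. Let $c_\pm=c_0\pm\delta/2$. By (D2), $\deg(I-T(c,\cdot),W_c,0)$ is constant for $c\ge c_+$ and for $0<c\le c_-$. Since $W_c=\emptyset$ for large $c$ and for $c<c_{\min}/2$, both constants are $0$.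

For $c_-\le c\le c_+$ the point $(c,0)$ is within $\delta/2$ of $(c_0,0)\in Q_1$, so it lies in $O$. By (A) there is no solution on $\partial O$ over this interval, and (D2) shows that the degree on $O_c$ is the same at $c_-$ and $c_+$. Since $\rho<\delta$, we have $\overline{B_\rho}\subset O_{c_\pm}$, and by (C) the only solution in $\overline{B_\rho}$ at $c_\pm$ is $0$. So all fixed points in $O_{c_\pm}$ lie in $B_\rho\cup W_{c_\pm}$, and (D1) with Lemma~\ref{lem:bif}(b) gives
\[
\deg(I-T(c_-,\cdot),O_{c_-},0)=+1+0,\qquad \deg(I-T(c_+,\cdot),O_{c_+},0)=-1+0 .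
\]
This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (i) is Proposition~\ref{prop:unbounded}. Part (ii) and the smoothness of all admissible solutions are Lemma~\ref{lem:smooth}. Let $(c_j,\psi_j)\in\mathcal{C}_\kappa$ with $c_j\to c_*$ and $\psi_j\to\psi_*$ uniformly. By Corollary~\ref{cor:speed}, $c_*\ge c_{\min}>0$, so the convergence takes place in $Z$. Since $\mathcal{C}_\kappa$ is closed in $Z$, $(c_*,\psi_*)\in\mathcal{C}_\kappa$. In particular $\psi_*$ is $C^\infty$, which proves (iii).
\end{proof}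

\begin{proof}[Proof of Theorem~\ref{thm:fine}(a) and (b)]
The speed bounds are Corollary~\ref{cor:speed}. A nontrivial element of $\mathcal{C}_\kappa$ lies in $\mathcal{M}$ by Proposition~\ref{prop:nodal}, so after translation it is strictly decreasing on $(0,L)$ by Lemma~\ref{lem:strict}, and the pointwise bound follows from Proposition~\ref{prop:key}, Lemma~\ref{lem:I} and evenness. For (b), the waveheight is a continuous function on the connected set $\mathcal{C}_\kappa$, vanishes at $(c_0,0)$, and is unbounded.
\end{proof}

\section{Waves of infinite height}\label{sec:infinite}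

We prove Theorem~\ref{thm:fine}(c); its last sentence is Corollary~\ref{cor:bounded}. The plan is to zoom in on the crest of the limit with the scaling found in Section~\ref{sec:power}, obtain a solution of the model equation \eqref{eq:model}, and show that it must be the power law. We begin with this last step.

\subsection{Rigidity for the model equation}

Equation \eqref{eq:model} is invariant under $H\mapsto\lambda^{1/3}H(\lambda\,\cdot)$. In logarithmic variables this scaling becomes translation and the equation becomes a convolution equation. Put $q(t)=e^{t/3}H(e^t)$. With $x=e^t$ and $y=e^{t-s}$ we have $H(y)\,|dy|=q(t-s)e^{2(t-s)/3}\,ds$; both sides of \eqref{eq:model} carry the factor $e^{2t/3}$, and we obtain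
\begin{equation}\label{eq:conv}
\frac{c^2}{2q^2}=k*q,\qquad k(s)=\frac1\pi e^{-2s/3}\ln|1-e^{2s}| .
\end{equation}
The kernel is $O(se^{-2s/3})$ as $s\to\infty$ and $O(e^{4s/3})$ as $s\to-\infty$, with a logarithmic singularity at $0$. So $k\in L^1(\mathbb{R})$ and $\int|s||k(s)|\,ds<\infty$. It is negative for $s<\frac12\ln2$ and positive for $s>\frac12\ln2$, so comparison arguments based on a positive kernel are not available. We use an energy argument instead, which needs a lower bound on the real part of the Fourier transform $\hat k(\omega)=\int k(s)e^{-i\omega s}\,ds$.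

\begin{lemma}\label{lem:khat}
$\hat k(0)=\frac{\sqrt3}2$, and $\operatorname{Re}\hat k\ge-\frac34$ on $\mathbb{R}$. Consequently $\int f\,(k*f)\,dt\ge-\frac34\|f\|_2^2$ for every real $f\in L^2(\mathbb{R})$.
\end{lemma}

\begin{proof}
Let $\xi\in\mathbb{R}$ and $p=\frac13+i\xi$. The substitution $\sigma=e^{2s}$ and Lemma~\ref{lem:mellin} give
\[
\hat k(2\xi)=\frac1{2\pi}\int_0^\infty\sigma^{-p-1}\ln|1-\sigma|\,d\sigma=\frac{\cot\pi p}{2p},
\]
which is $\frac{\sqrt3}2$ at $\xi=0$. From $\cot(a+ib)=\frac{\sin2a-i\sinh2b}{\cosh2b-\cos2a}$ and $\frac1{2p}=\frac{1/3-i\xi}{2(1/9+\xi^2)}$,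
\[
\operatorname{Re}\hat k(2\xi)=\frac{\frac{\sqrt3}6-\xi\sinh2\pi\xi}{2(\frac19+\xi^2)(\cosh2\pi\xi+\frac12)}\ge-\frac{|\xi|}{2(\frac19+\xi^2)}\ge-\frac34,
\]
where we used $|\sinh|\le\cosh$ and $\frac19+\xi^2\ge\frac23|\xi|$. By Plancherel's theorem, the real number $\int f(k*f)$ equals $\frac1{2\pi}\int\operatorname{Re}\hat k\,|\hat f|^2\,d\omega$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $c>0$, and let $q$ be a positive measurable function on $\mathbb{R}$ that satisfies \eqref{eq:conv} at every point and
\begin{equation}\label{eq:qbound}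
q^3\le\frac{\pi c^2}{2\ln2}.
\end{equation}
Then $q\equiv q_0:=(c^2/\sqrt3)^{1/3}$.
\end{proposition}

\begin{proof}
The constant $q_0$ solves \eqref{eq:conv} because $q_0^3\hat k(0)=c^2/2$. Let $v=q-q_0\in L^\infty(\mathbb{R})$ and $z=q/q_0$. Subtracting the two equations,
\[
-\gamma v=k*v,\qquad \gamma=\frac{c^2(q+q_0)}{2q^2q_0^2}=\frac{\sqrt3}2\cdot\frac{1+z}{z^2}.
\]
By \eqref{eq:qbound}, $z^3\le\frac{\sqrt3\,\pi}{2\ln2}<4<1.6^3$, since $\sqrt3\,\pi<5.45$ and $8\ln2>5.54$. The function $(1+z)/z^2$ is decreasing and equals $2.6/2.56>1$ at $z=1.6$. Hence $\gamma\ge\frac{\sqrt3}2>\frac34$ everywhere.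

If $v$ were in $L^2$, multiplying by $v$ and using Lemma~\ref{lem:khat} would finish the proof. To show that it is, truncate: let $v_\tau=v1_{[-\tau,\tau]}$. For each $s$ the set $\{t:|t|\le\tau<|t-s|\}$ has measure at most $|s|$, so
\[
\Bigl|\int_{-\tau}^\tau v\,\bigl(k*(v-v_\tau)\bigr)\,dt\Bigr|\le\|v\|_\infty^2\int|s||k(s)|\,ds=:C_0,
\]
independently of $\tau$. Therefore
\[
-\tfrac{\sqrt3}2\|v_\tau\|_2^2\ge-\int_{-\tau}^\tau\gamma v^2\,dt=\int_{-\tau}^\tau v\,(k*v)\,dt\ge\int v_\tau(k*v_\tau)\,dt-C_0\ge-\tfrac34\|v_\tau\|_2^2-C_0 .
\]
So $\|v_\tau\|_2$ is bounded uniformly in $\tau$, and $v\in L^2(\mathbb{R})$. Now $-\frac{\sqrt3}2\|v\|_2^2\ge\int v(k*v)\ge-\frac34\|v\|_2^2$ gives $v=0$ almost everywhere. Then $k*v\equiv0$, and since $-\gamma v=k*v$ holds at every point, $v\equiv0$.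
\end{proof}

The coefficient $\gamma$ becomes small where $q/q_0$ is large, so the proof needs more than boundedness of $q$. This is the one place where the numerical value of the limit \eqref{eq:Ilim} matters.

\subsection{Proof of Theorem~\ref{thm:fine}(c)}

Let $(c_j,\psi_j)\in\mathcal{M}^-$ be the translated sequence, with waveheights tending to $\infty$; such sequences exist by Proposition~\ref{prop:unbounded}. Take the subsequence of Proposition~\ref{prop:alt}. Since $h_j(0)=\max h_j\to\infty$, we are in case (2). Write $c=c_*\in(0,1)$, $h=h_*$, $Y=Y_*$.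

\emph{The limit.} Since $Y_j\to Y$ uniformly and $Y>0$ on $(0,2L)$, $h_j=c_j(2Y_j)^{-1/2}\to h$ locally uniformly on $(0,2L)$. The limit is nonincreasing on $(0,L]$. The identity $Y=1+\frac{c^2}2-\mathcal{K}h$ is \eqref{eq:E} off $2L\mathbb{Z}$, and at $x=0$ it reads $\mathcal{K}h(0)=1+\frac{c^2}2$, which is \eqref{eq:E} with $1/\infty^2=0$. Proposition~\ref{prop:key} passes to the limit:
\begin{equation}\label{eq:upper}
h(r)\le c^{2/3}B(r)\le C_\kappa r^{-1/3},\qquad0<r\le L .
\end{equation}

\emph{Smoothness on $(0,2L)$.} We localize the bootstrap of Lemma~\ref{lem:smooth}. Suppose $h$ is locally in $H^s$ on $(0,2L)$ for an integer $s\ge0$; this holds for $s=0$ since $h\in L^2$. Let $\chi\in C_c^\infty(0,2L)$, extended periodically. Then $\mathcal{K}(\chi h)\in H^{s+1}$ by (K2), and $\mathcal{K}((1-\chi)h)$ is smooth in the interior of $\{\chi=1\}$ because $K_p$ is smooth off $2L\mathbb{Z}$ and $h\in L^1$. So $Y$ is locally in $H^{s+1}$ on $(0,2L)$, and since $Y$ is continuous and positive there, so is $h=c(2Y)^{-1/2}$.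

\emph{Lower bound at the crest.} As $Y(0)=0$, we have $Y(x)=\mathcal{K}h(0)-\mathcal{K}h(x)$, and Lemma~\ref{lem:second} gives, for $0<x\le L/2$,
\begin{equation}\label{eq:Yx}
\frac{c^2}{2h(x)^2}=\frac1\pi\int_0^L\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|h(y)\,dy+O(x^2).
\end{equation}
The integral $\int_0^\infty\bigl|\ln|1-t^{-2}|\bigr|t^{-1/3}\,dt$ is finite: the integrand is $O(t^{-1/3}|\ln t|)$ at $0$, logarithmic at $1$, and $O(t^{-7/3})$ at $\infty$. By \eqref{eq:upper} and the substitution $y=xt$, the right side of \eqref{eq:Yx} is at most $C'x^{2/3}$. Hence $h(x)\ge C''x^{-1/3}$ on $(0,L/2]$ with $C''>0$.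

\emph{Blow-up.} For $\lambda>0$ let $h_\lambda(x)=\lambda^{1/3}h(\lambda x)$, $0<x\le L/\lambda$. These functions are nonincreasing, satisfy $h_\lambda(x)\le C_\kappa x^{-1/3}$, and satisfy $h_\lambda(x)\ge C''x^{-1/3}$ for $x\le L/(2\lambda)$. Let $\lambda_i\to0^+$. Helly's theorem on the intervals $[1/l,l]$ and a diagonal sequence give a subsequence converging pointwise on $(0,\infty)$ to a nonincreasing function $H$ with $C''x^{-1/3}\le H\le C_\kappa x^{-1/3}$. By \eqref{eq:upper} and \eqref{eq:Ilim},
\[
xh_\lambda(x)^3\le c^2\frac{(\lambda x)^2}{I(\lambda x)}\longrightarrow\frac{\pi c^2}{2\ln2}\qquad(\lambda\to0),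
\]
so $q(t)=e^{t/3}H(e^t)$ satisfies \eqref{eq:qbound}. Evaluate \eqref{eq:Yx} at $\lambda x$, rescale $y$ by $\lambda$, and divide by $\lambda^{2/3}$:
\[
\frac{c^2}{2h_\lambda(x)^2}=\frac1\pi\int_0^{L/\lambda}\ln\Bigl|1-\frac{x^2}{y^2}\Bigr|h_\lambda(y)\,dy+O(\lambda^{4/3}x^2).
\]
The integrands are dominated by the integrable function $C_\kappa\bigl|\ln|1-x^2/y^2|\bigr|y^{-1/3}$, so $H$ satisfies \eqref{eq:model} for every $x>0$, and $q$ satisfies \eqref{eq:conv} at every point. By Proposition~\ref{prop:rigid}, $q\equiv q_0$, and in particular $H(1)=q_0$.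

Thus every sequence $\lambda_i\to0^+$ has a subsequence along which $\lambda_i^{1/3}h(\lambda_i)=h_{\lambda_i}(1)\to q_0$. This means $x^{1/3}h(x)\to(c^2/\sqrt3)^{1/3}$ as $x\to0^+$, and evenness gives the two-sided limit.

\emph{Sharpness.} A bound $1+\psi\le C|x|^{-\alpha}$ with $\alpha<\frac13$, valid for all decreasing profiles of the branch, would pass to $h$ by pointwise convergence and force $x^{1/3}h(x)\to0$. This completes the proof of Theorem~\ref{thm:fine}(c). \qed

\begin{remark}
The other component of the wave is $\phi=c\psi/(1+\psi)=c-c/h=c-\sqrt{2Y}$. Along the subsequence in (c), $Y_j\to Y_*$ uniformly, so $\phi_j$ converges uniformly to $\phi_*=c_*-c_*/h_*$, and $c_*-\phi_*(x)\sim(\sqrt3\,c_*)^{1/3}|x|^{1/3}$ as $x\to0$. The infinite crest of $\psi$ appears in $\phi$ as a cusp at the level $c_*$.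
\end{remark}

\section{Speeds above one}\label{sec:dual}

The speed enters \eqref{eq:E} in two places, and a rescaling of $h$ merges them into one parameter. This parameter takes each value above its minimum at exactly two speeds.

\begin{proof}[Proof of Theorem~\ref{thm:fine}(d)]
Put $h=c^{2/3}\Theta$. Dividing \eqref{eq:E} by $c^{2/3}$ gives
\[
\mathcal{K}\Theta+\frac1{2\Theta^2}=\beta(c),\qquad\Theta>0 .
\]
Since $\beta'(c)=\frac23(c^{1/3}-c^{-5/3})$, the function $\beta$ decreases strictly from $\infty$ to $\frac32$ on $(0,1]$ and increases strictly to $\infty$ on $[1,\infty)$. So $c\mapsto\hat c$ is a homeomorphism of $(0,1)$ onto $(1,\infty)$. The map in (d) keeps $\Theta$ and $\beta$ fixed, so it is a homeomorphism from the admissible solutions with speed $<1$ onto those with speed $>1$. The case $c=1$ is Lemma~\ref{lem:elem}(b).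

The image of $\mathcal{C}_\kappa$ is connected, and it contains the image of $(c_0,0)$, the constant $h\equiv(\hat c_0/c_0)^{2/3}>1$. Waveheights are multiplied by $(\hat c/c)^{2/3}>1$, so they are unbounded by Proposition~\ref{prop:unbounded}. All profiles are smooth by Lemma~\ref{lem:smooth}(a). By Corollary~\ref{cor:speed} the speeds $\hat c$ range in a compact subset of $(1,\infty)$, so uniform limits with convergent speeds are limits in $Z$, and they are admissible and smooth by Lemma~\ref{lem:smooth}.
\end{proof}

\begin{remark}
The restrictions on the speed in Lemma~\ref{lem:elem}(c) and Lemma~\ref{lem:constlim} cannot be dropped. By Lemma~\ref{lem:bif}(c), nonconstant solutions converge to $(c_0,0)$. Their images under the map in (d) are nonconstant solutions that converge to the constant $h\equiv(\hat c_0/c_0)^{2/3}>1$ at the speed $\hat c_0>1$, and eventually they have $\min h>1$.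
\end{remark}

\begin{thebibliography}{9}

\bibitem{CJ}
Kyle M. Claassen and Mathew A. Johnson,
\emph{Numerical Bifurcation and Spectral Stability of Wavetrains in Bidirectional Whitham Models},
arXiv:1710.09950 (2017).

\end{thebibliography}
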